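\title{Slicely countably determined Banach spaces and countable $\pi$-bases of the weak topology}

\begin{abstract}
A bounded convex set $A$ in a Banach space is slicely countably determined (SCD) if it has a sequence of slices such that $A$ lies in the closed convex hull of every subset of $A$ meeting all of them. We prove that all bounded convex subsets of a Banach space are SCD if and only if all of them have a countable $\pi$-base for the relative weak topology. For the main implication we start from a set without a countable $\pi$-base and build, close to it, a bounded martingale and a tree of functionals that imitate a family of independent events in $L_1$; the image of the probability densities under the operator defined by the martingale is not SCD.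
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a real or complex Banach space with dual $X^*$, closed unit ball $B_X$ and open unit ball $U$. For a bounded convex set $A\subseteq X$, a functional $x^*\in X^*$ and $\alpha>0$, the \emph{slice} of $A$ determined by $x^*$ and $\alpha$ is
\[
S(A,x^*,\alpha)=\{x\in A:\ \operatorname{Re}x^*(x)>\sup\operatorname{Re}x^*(A)-\alpha\}.
\]
A countable family $\{V_n:n\in\mathbb N\}$ of subsets of $A$ is \emph{determining} for $A$ if $A\subseteq\overline{\operatorname{conv}}\,B$ for every $B\subseteq A$ that meets every $V_n$. The set $A$ is \emph{slicely countably determined}, or an \emph{SCD set}, if some sequence of slices of $A$ is determining for $A$, and $X$ is an \emph{SCD space} if every bounded convex subset of $X$ is an SCD set.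

A \emph{$\pi$-base} of a topological space is a family of nonempty open sets such that every nonempty open set contains a member of the family. We say that $A\subseteq X$ \emph{has a countable $\pi$-base for the weak topology} if $A$, with the relative topology induced by $\sigma(X,X^*)$, has a countable $\pi$-base. The following question comes from \cite{AKMMS}.

\begin{quote}
\emph{Let $X$ be an SCD space. Does every bounded convex subset of $X$ have a countable $\pi$-base for the weak topology?}
\end{quote}

Slices, closed convex hulls and the weak topology depend only on the functionals $\operatorname{Re}x^*$, and these are exactly the continuous real-linear functionals on $X$. In all arguments we therefore treat $X$ as a real space and $X^*$ as its real dual. The empty set is trivial for both properties, so the bounded convex sets under consideration are nonempty; their slices are then nonempty as well.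

The two properties are easier to compare after the following reformulation.

\begin{proposition}\label{prop:reform}
Let $A$ be a bounded convex set and let $V_n\subseteq A$ be nonempty. The family $\{V_n\}$ is determining for $A$ if and only if every slice of $A$ contains some $V_n$.
\end{proposition}

\begin{proof}
If the slice $S(A,x^*,\alpha)$ contains no $V_n$, pick $b_n\in V_n$ outside it. Then $\overline{\operatorname{conv}}\{b_n\}$ lies in the half-space $\{x^*\le\sup x^*(A)-\alpha\}$, which does not contain $A$. Conversely, suppose that every slice contains some $V_n$, that $B\subseteq A$ meets every $V_n$, and that $a\in A\setminus\overline{\operatorname{conv}}\,B$. The Hahn--Banach theorem gives $x^*$ with $\sup x^*(B)<x^*(a)$. The slice $\{x\in A:x^*(x)>\sup x^*(B)\}$ misses $B$ and contains some $V_n$, a contradiction.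
\end{proof}

The slices of $A$ are the nonempty sets of the form $\{a\in A:x^*(a)>\beta\}$, and these sets generate the relative weak topology. So $A$ is SCD when countably many slices suffice to enter every \emph{slice}, while $A$ has a countable $\pi$-base when countably many nonempty weakly open sets suffice to enter every nonempty \emph{finite intersection of slices}. The question asks whether one can pass from one half-space to finitely many. For a fixed set there is an evident obstacle: an intersection of two slices need not contain any slice, as $(-\frac12,\frac12)\subseteq[-1,1]$ shows. On the other hand, finite intersections of slices are again bounded and convex, so in an SCD \emph{space} they have determining slices of their own, and one may hope to iterate. The first test cases do not separate the two properties. If $X^*$ is separable, then on a bounded set every functional is a uniform limit of functionals from a countable set, so the relative weak topology has a countable base, and $X$ is an SCD space by Proposition~\ref{prop:easy} below. For $X=L_1[0,1]$ the set of probability densities is not SCD (Example~\ref{ex:L1}), and hence has no countable $\pi$-base either.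

The answer to the question is yes, and the property characterizes SCD spaces.

\begin{theorem}\label{thm:main}
For a Banach space $X$ the following are equivalent:
\begin{enumerate}
\item[(i)] $X$ is an SCD space;
\item[(ii)] every bounded convex subset of $X$ has a countable $\pi$-base for the weak topology.
\end{enumerate}
\end{theorem}

The implication (i)$\Rightarrow$(ii) follows from a local statement.

\begin{theorem}\label{thm:local}
Let $X$ be separable, let $A\subseteq X$ be a bounded convex set without a countable $\pi$-base for the weak topology, and let $r_0>0$. Then there is $r\in(0,r_0)$ such that at least one of the following holds: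
\begin{enumerate}
\item[(a)] some nonempty intersection of $A+rU$ with finitely many (possibly zero) open half-spaces is not SCD;
\item[(b)] there are a probability space $(\Omega,\mathcal F,\mathbf P)$, a set $L\in\mathcal F$ with $\mathbf P(L)>0$, and a bounded operator $\Phi:L_1(\Omega,\mathcal F,\mathbf P)\to X$ such that the set $\{\Phi g:\ g\ge0,\ \int g\,d\mathbf P=1,\ g=0\text{ off }L\}$ is contained in $A+r_0U$ and is not SCD.
\end{enumerate}
\end{theorem}

The set that fails to be SCD is found inside $A+r_0U$; the theorem makes no claim about $A$ itself. We construct $\Phi$ on the real space $L_1$. For complex $X$ it extends to the complex space by $\Phi(g_1+ig_2)=\Phi g_1+i\Phi g_2$, and the set in (b) does not change.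

Section~\ref{sec:easy} proves (ii)$\Rightarrow$(i) and derives (i)$\Rightarrow$(ii) from Theorem~\ref{thm:local}. Section~\ref{sec:model} explains why sets of densities fail to be SCD; it isolates a criterion and a model in $L_1$ that the rest of the paper imitates inside $X$. Sections \ref{sec:wild} and \ref{sec:cantor} produce the functionals, Section~\ref{sec:weight} selects the direction in which they will be used, Section~\ref{sec:construction} builds the martingale, and Section~\ref{sec:end} verifies the criterion.

\section{From $\pi$-bases to slices, and the reduction to the local theorem}\label{sec:easy}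

A weakly open set need not contain a slice, but it contains a convex combination of slices, and this is enough for a determining family. To see it we pass to the bidual, where extreme points are available. Let $K\subseteq X^{**}$ be a $w^*$-compact convex set. We use the Krein--Milman theorem (the convex hull of the extreme points of $K$ is $w^*$-dense in $K$), Mazur's theorem (a convex subset of $X$ has the same closure in the weak and in the norm topology), and Choquet's lemma: \emph{if $e$ is an extreme point of $K$ and $N$ is a $w^*$-neighborhood of $e$ in $K$, there are $x^*\in X^*$ and $\beta\in\mathbb R$ with $e\in\{k\in K:k(x^*)>\beta\}\subseteq N$.} For the last statement, note that $K\setminus N$ is covered by finitely many compact convex sets $K_j=\{k\in K:(k-e)(x_j^*)\ge\eta\}$ with $\eta>0$. The convex hull $K'$ of their union is compact, and $e\notin K'$ because $e$ is extreme and lies in no $K_j$. A $w^*$-continuous functional that strictly separates $e$ from $K'$ gives the required set; if $K'=\emptyset$, take $x^*=0$ and $\beta=-1$.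

\begin{proposition}\label{prop:easy}
A bounded convex set with a countable $\pi$-base for the weak topology is SCD.
\end{proposition}

\begin{proof}
Let $(W_n)$ be a countable $\pi$-base of $A$ and let $K$ be the $w^*$-closure of $A$ in $X^{**}$, a $w^*$-compact convex set. The $w^*$-topology induces the weak topology on $A$, so $W_n=A\cap\widehat W_n$ with $\widehat W_n$ relatively $w^*$-open in $K$. Fix $n$. By the Krein--Milman theorem $\widehat W_n$ contains a finite convex combination $\sum_i\lambda_ie_i$ of extreme points of $K$. The map $(k_i)\mapsto\sum_i\lambda_ik_i$ is continuous, so there are neighborhoods $N_i$ of $e_i$ in $K$ with $\sum_i\lambda_iN_i\subseteq\widehat W_n$. By Choquet's lemma $N_i$ contains a nonempty set $\{k\in K:k(x_i^*)>\beta_i\}$. It meets the $w^*$-dense subset $A$, so $S_i^n=\{a\in A:x_i^*(a)>\beta_i\}$ is a slice of $A$, and $\sum_i\lambda_iS_i^n\subseteq A\cap\widehat W_n=W_n$.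

The countable family of all $S^n_i$ is determining. Indeed, if $B\subseteq A$ meets all of them, then $\operatorname{conv}B$ meets every $W_n$, so it is weakly dense in $A$, and $A\subseteq\overline{\operatorname{conv}}\,B$ by Mazur's theorem.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:local}]
The implication (ii)$\Rightarrow$(i) is Proposition~\ref{prop:easy}. Let $X$ be an SCD space. Picking one point in each slice of a determining sequence for $B_X$ gives a countable set whose closed convex hull contains $B_X$, so $X$ is separable. If a bounded convex set $A$ had no countable $\pi$-base, Theorem~\ref{thm:local} would apply; but the sets in (a) and (b) are bounded and convex, so both alternatives contradict (i).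
\end{proof}

\section{Sets of densities that are not SCD}\label{sec:model}

Let $(\Omega,\mathcal F,\mathbf P)$ be a probability space. For $E\in\mathcal F$ with $\mathbf P(E)>0$ let
\[
\mathcal D(E)=\Big\{g\in L_1:\ g\ge0,\ \int g\,d\mathbf P=1,\ g=0\text{ off }E\Big\}
\]
be the set of densities supported in $E$; it is convex and contains $1_E/\mathbf P(E)$. Slices of an image of $\mathcal D(L)$ are large in a very concrete sense.

\begin{lemma}\label{lem:faces}
Let $\Phi:L_1\to X$ be a bounded operator, $\mathbf P(L)>0$ and $B=\Phi(\mathcal D(L))$. Every slice of $B$ contains $\Phi(\mathcal D(E))$ for some $E\in\mathcal F$ with $E\subseteq L$ and $\mathbf P(E)>0$.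
\end{lemma}

\begin{proof}
Consider the slice $S(B,z,\alpha)$. Let $\phi=\Phi^*z\in L_\infty$, so that $z(\Phi g)=\int g\phi\,d\mathbf P$, and let $\mu$ be the essential supremum of $\phi$ on $L$. Then $\sup z(B)\le\mu$. The set $E=\{\omega\in L:\phi(\omega)>\mu-\alpha/2\}$ has positive measure, and $z(\Phi g)\ge\mu-\alpha/2>\sup z(B)-\alpha$ for $g\in\mathcal D(E)$.
\end{proof}

\begin{example}\label{ex:L1}
The set $\mathcal D([0,1])\subseteq L_1[0,1]$ is not SCD. Let $Z_1,Z_2,\dots$ be slices and let $E_n$ be given by Lemma~\ref{lem:faces} with $\Phi$ the identity. Choose $D_n\subseteq E_n$ with $0<\mathbf P(D_n)\le2^{-n-1}$ and put $D=\bigcup_nD_n$, so $\mathbf P(D)\le\frac12$. The functional $\psi(g)=\int_Dg\,d\mathbf P$ equals $1$ at the points $1_{D_n}/\mathbf P(D_n)\in Z_n$, hence on their closed convex hull, and it equals $0$ at the normalized indicator of the complement of $D$. So $(Z_n)$ is not determining. The argument needs small sets. On a purely atomic space it breaks down: for the simplex $\{x\in\ell_1:x\ge0,\ \sum_nx_n=1\}$ the slices $\{x_n>1-1/j\}$ are determining, since a set meeting all of them has every unit vector in its closure.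
\end{example}

In Example~\ref{ex:L1} the functional $\psi$ is tailored to the given slices, and all indicator functions are at our disposal. After applying an operator $\Phi$ only the functions $\Phi^*x^*$ are left, and these must be prepared before the slices are known. A family of functionals indexed by the branches of a tree turns out to be rich enough.

Fix integers $N_k\ge1$ $(k\ge0)$. The \emph{nodes of length $k$} are the elements of $\Sigma_k=\prod_{i<k}\{0,\dots,N_i-1\}$; the only node of length $0$ is the empty node $\emptyset$. A node $s\in\Sigma_k$ has the $N_k$ \emph{children} $s^\frown i\in\Sigma_{k+1}$, and $|s|$ denotes its length. Two nodes are \emph{comparable} if one is an initial segment of the other. The \emph{branches} are the elements $x$ of $\mathcal X=\prod_i\{0,\dots,N_i-1\}$, and $x$ \emph{passes through} its initial segments $x|k\in\Sigma_k$.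

\begin{lemma}[Criterion]\label{lem:criterion}
Let $\Phi:L_1\to X$ be a bounded operator and $\mathbf P(L)>0$. Suppose there are events $D_s\in\mathcal F$ indexed by the nonempty nodes, functionals $\psi_x\in X^*$ indexed by the branches, and $\gamma\in\mathbb R$ such that:
\begin{enumerate}
\item[(C1)] for every $E\in\mathcal F$ with $E\subseteq L$ and $\mathbf P(E)>0$, and every node $s$, some nonempty node $s'$ comparable with $s$ satisfies $\mathbf P(E\cap D_{s'})>0$;
\item[(C2)] if $x$ passes through $s\ne\emptyset$ and $\mathbf P(L\cap D_s)>0$, then $\psi_x(\Phi g)\ge\gamma$ for all $g\in\mathcal D(L\cap D_s)$;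
\item[(C3)] for every branch $x$ there is $g\in\mathcal D(L)$ with $\psi_x(\Phi g)<\gamma$.
\end{enumerate}
Then $B=\Phi(\mathcal D(L))$ is not SCD.
\end{lemma}

\begin{proof}
Let $Z_1,Z_2,\dots$ be slices of $B$ and let $E_n\subseteq L$ be given by Lemma~\ref{lem:faces}. Put $s_0=\emptyset$. Given $s_{n-1}$, use (C1) to find a nonempty node $s'_n$ comparable with $s_{n-1}$ such that $\mathbf P(E_n\cap D_{s'_n})>0$, and let $s_n$ be the longer of $s'_n$ and $s_{n-1}$. Each $s_n$ extends $s_{n-1}$ and $s_n'$, so some branch $x$ passes through all $s_n'$. Let $g_n$ be the normalized indicator of $E_n\cap D_{s_n'}$. Then $\Phi g_n\in Z_n$, and $\psi_x(\Phi g_n)\ge\gamma$ by (C2). Hence $\psi_x\ge\gamma$ on $\overline{\operatorname{conv}}\{\Phi g_n\}$, and by (C3) this set does not contain $B$.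
\end{proof}

Conditions (C2) and (C3) force the events along one branch to leave part of $L$ uncovered, whereas (C1) says that the events comparable with any given node cover almost all of $L$. Independent events of small probability on a rapidly branching tree do both.

\begin{example}[The model]\label{ex:model}
Let $p_k\in(0,1)$ with $\sum_kp_k<1$ and $N_k\ge1/p_k$. Let $\Omega$ be the space of $0$-$1$ families $(\omega_s)$ indexed by the nonempty nodes, with the product measure for which $D_s=\{\omega_s=1\}$ has probability $p_{|s|-1}$. Take $X=L_1(\Omega)$, $\Phi$ the identity, $L=\Omega$, $\gamma=1$, and $\psi_x(g)=\int_{D^x}g\,d\mathbf P$ with $D^x=\bigcup_{k\ge1}D_{x|k}$. Condition (C2) holds because $D_s\subseteq D^x$. Condition (C3) holds because $\mathbf P(D^x)\le\sum_kp_k<1$ and $\psi_x$ vanishes at the normalized indicator of the complement of $D^x$. For (C1), suppose that $E$ meets $D_{s'}$ in a null set for all nonempty $s'$ comparable with $s$, and choose $v_k\in\Sigma_k$ extending $s$ for each $k\ge|s|$. Up to a null set, $E$ avoids $D_c$ for all children $c$ of all $v_k$, so $\mathbf P(E)\le\prod_{k\ge|s|}(1-p_k)^{N_k}\le\prod_{k\ge|s|}e^{-1}=0$.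
\end{example}

To transplant the model into $X$, we reveal the coordinates $\omega_c$ one at a time. Let $h$ be an event of positive probability determined by finitely many coordinates other than $\omega_c$, and let $p=p_{|c|-1}$. The normalized indicators $f,q,q'$ of $h$, $h\cap D_c$, $h\setminus D_c$ satisfy $f=pq+(1-p)q'$, and $\psi_x(f)=\mathbf P(D^x\mid h)$. In general,
\begin{equation}\label{eq:lever}
f=\lambda q+(1-\lambda)q',\ \ 0\le\lambda<1\qquad\Longrightarrow\qquad q'-f=-\frac{\lambda}{1-\lambda}\,(q-f).
\end{equation}
The splitting has three properties:
\begin{enumerate}
\item[(M1)] if $x$ passes through $c$, then $\psi_x(q)=1$: the small piece is pushed up;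
\item[(M2)] if $x$ passes through $c$, then $|\psi_x(q'-f)|\le p/(1-p)$ by \eqref{eq:lever}: the large piece hardly moves;
\item[(M3)] if $x$ does not pass through $c$, then $\psi_x(q)=\psi_x(q')=\psi_x(f)$, because $\omega_c$ is independent of the other coordinates, which determine both $h$ and $D^x$: the other branches see nothing.
\end{enumerate}
Figure~\ref{fig:split} shows two such splittings in succession. Property (M2) needs only boundedness and a small ratio. The proof of Theorem~\ref{thm:local} consists in finding, near $A$, points that can be split over and over with (M1) and an approximate form of (M3).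

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=8.5cm,y=1.2cm]
\foreach \y in {0,-1,-2} \draw (0,\y)--(1,\y);
\foreach \x/\y in {0/0,1/0,0/-1,0.3/-1,1/-1,0/-2,0.09/-2,0.3/-2,0.51/-2,1/-2}
  \draw (\x,\y)+(0pt,-4pt)--+(0pt,4pt);
\draw[line width=3pt] (0,-1)--(0.3,-1);
\draw[line width=3pt] (0,-2)--(0.09,-2);
\draw[line width=3pt] (0.3,-2)--(0.51,-2);
\node[above] at (0.5,0) {\small $h$};
\node[above] at (0.15,-1) {\small $p$};
\node[above] at (0.65,-1) {\small $1-p$};
\node[above] at (0.045,-2) {\small $p^2$};
\node[above] at (0.195,-2) {\small $p(1-p)$};
\node[above] at (0.405,-2) {\small $(1-p)p$};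
\node[above] at (0.755,-2) {\small $(1-p)^2$};
\node[right] at (1.02,-1) {\small thick: $h\cap D_c$};
\node[right] at (1.02,-2) {\small thick: $h\cap D_{c'}$};
\end{tikzpicture}
\caption{An event $h$ is split with ratio $p$ at a node $c$, and then both pieces are split with ratio $p$ at a second node $c'$ of the same length; the labels are relative masses. Functionals of branches through $c$ are large on the thick part of the second row and do not react to the second splitting; functionals of branches through $c'$ are large on the thick part of the third row and do not react to the first. After $N$ nodes the part outside all thick sets has relative mass $(1-p)^N$.}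
\label{fig:split}
\end{figure}

\section{Wild tuples of functionals}\label{sec:wild}

From now on $X$, $A$ and $r_0$ are as in Theorem~\ref{thm:local}. For $\Gamma\subseteq X^*$ and a convex set $M\subseteq X$, a \emph{$\Gamma$-cell} of $M$ is a finite intersection of sets $\{a\in M:\gamma(a)\in J\}$, where $\gamma\in\Gamma$ and $J$ is an open, possibly unbounded, interval; the empty intersection is $M$. The cell is \emph{rational} if the endpoints of the intervals are rational or infinite. If $\Gamma$ is countable, there are countably many rational $\Gamma$-cells, and every point of a $\Gamma$-cell has a rational $\Gamma$-cell around it inside the given cell.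

It is instructive to see what the direct attack on Theorem~\ref{thm:main} gives. If all cells of $A$ are SCD, then adding functionals in countably many rounds produces a countable $\Gamma$ such that every nonempty rational $\Gamma$-cell $O$ has a determining sequence of slices that are $\Gamma$-cells. If a nonempty weakly open set $W$ contains no nonempty $\Gamma$-cell, each of these slices has a point outside $W$, so $O\subseteq\overline{\operatorname{conv}}(O\setminus W)$. For a slice $W$ and $O=A$ this is absurd. For an intersection of several slices it is not, since the complement of $W$ is no longer convex. What remains is a supply of splittings: a point of $W$ is approximately a convex combination of points that lie outside $W$, as in (M1), and on which finitely many prescribed functionals from $\Gamma$ have almost the same values, as in (M3). This section makes the observation exact and uniform in $\Gamma$.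

For a tuple $y=(y_1,\dots,y_m)\in(X^*)^m$ put $|y(x)|=\max_j|y_j(x)|$.

\begin{lemma}\label{lem:bad}
There are $a_0\in A$, $\varepsilon_0>0$ and $m\ge1$ such that for every countable $\Gamma\subseteq X^*$ there is $y\in(B_{X^*})^m$ for which every nonempty $\Gamma$-cell of $A$ contains a point $a$ with $|y(a-a_0)|\ge\varepsilon_0$.
\end{lemma}

\begin{proof}
Let $A_0$ be a countable norm-dense subset of $A$. Say that a triple $(a_0,n,m)\in A_0\times\mathbb N\times\mathbb N$ \emph{serves} $\Gamma$ if for some $y\in(B_{X^*})^m$ the set $\{a\in A:|y(a-a_0)|<1/n\}$ contains no nonempty $\Gamma$-cell of $A$.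

Every countable $\Gamma$ is served by some triple. Indeed, the nonempty rational $\Gamma$-cells are not a $\pi$-base, so some nonempty weakly open $W\subseteq A$ contains none of them, and hence contains no nonempty $\Gamma$-cell at all. The set $W$ contains a set $\{a\in A:|y(a-a_1)|<2/n\}$ with $a_1\in W$, $y\in(B_{X^*})^m$ and $n,m\ge1$. For $a_0\in A_0$ with $\|a_0-a_1\|<1/n$ it then contains $\{a\in A:|y(a-a_0)|<1/n\}$.

A triple that serves $\Gamma$ serves every subset of $\Gamma$. If each of the countably many triples failed to serve some countable set, none would serve the union of these sets, which is countable. So one triple serves every countable $\Gamma$; put $\varepsilon_0=1/n$.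
\end{proof}

We may assume $a_0=0\in A$. Indeed, replace $A$ by $A-a_0$. Cells and statement (a) are invariant under translation, and if (b) holds for $A-a_0$ with $\Phi$, it holds for $A$ with $g\mapsto\Phi g+(\int g\,d\mathbf P)\,a_0$, which translates the set in (b) by $a_0$.

Fix
\[
0<r<\min(r_0,\varepsilon_0/2),\qquad G=A+rU,\qquad \varepsilon=\varepsilon_0/4,\qquad \mathbb B=(B_{X^*})^m .
\]
The set $G$ is bounded, convex and norm-open, and $0\in G$. We work in $G$ instead of $A$ because openness turns closed convex hulls into convex hulls (Lemma~\ref{lem:wild}) and lets us move points into a countable set (Lemma~\ref{lem:weight}). \emph{We assume that {\rm(a)} fails for this $r$ and prove {\rm(b)}.}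

Call $y\in\mathbb B$ \emph{$\Gamma$-bad} if every nonempty $\Gamma$-cell of $G$ contains a point $g$ with $|y(g)|>\varepsilon$. For countable $\Gamma$, the tuple $y$ of Lemma~\ref{lem:bad} is $\Gamma$-bad. To see this, let $O$ be a $\Gamma$-cell of $G$ containing $a+ru$ with $a\in A$, $u\in U$. The set $\{a'\in A:a'+ru\in O\}$ is a nonempty $\Gamma$-cell of $A$, given by translated intervals. It contains $a'$ with $|y(a')|\ge\varepsilon_0$, and $|y(a'+ru)|\ge\varepsilon_0-r>\varepsilon$.

If $T$ is a finite set of functionals, or of tuples, put $|x|_T=\max_{t\in T}|t(x)|$, with $|x|_\emptyset=0$. For $f\in G$ and $\delta>0$ let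
\[
G(f;T,\delta)=\{g\in G:\ |g-f|_T<\delta\},
\]
a convex norm-open set containing $f$. Call $y\in\mathbb B$ \emph{$\Gamma$-wild} if
\begin{equation}\label{eq:wild}
f\in\operatorname{conv}\{g\in G(f;T,\delta):\ |y(g)|>\varepsilon\}
\end{equation}
for all $f\in G$, all finite $T\subseteq\Gamma$ and all $\delta>0$. The next lemma is the only place where the failure of (a) is used.

\begin{lemma}\label{lem:wild}
For every countable $\Gamma\subseteq X^*$ there is a $\Gamma$-wild $y\in\mathbb B$.
\end{lemma}

\begin{proof}
A nonempty rational $\Gamma$-cell $O$ of $G$ is an intersection of $G$ with finitely many open half-spaces, so it is SCD. Choose a determining sequence of slices for each of these countably many $O$, and let $\Gamma^+$ be the countable set obtained from $\Gamma$ by adding the functionals that define these slices. Let $y$ be $\Gamma^+$-bad. Given $f,T,\delta$, choose a rational $\Gamma$-cell $O$ with $f\in O\subseteq G(f;T,\delta)$. Its determining slices $Z_n$ are nonempty $\Gamma^+$-cells of $G$, so there are $g_n\in Z_n$ with $|y(g_n)|>\varepsilon$, and $O\subseteq\overline{\operatorname{conv}}\{g_n\}$. The set $V=\operatorname{conv}\{g\in O:|y(g)|>\varepsilon\}$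 is the convex hull of a nonempty open set, hence open, and $O\subseteq\overline V$. If $f\notin V$, the Hahn--Banach theorem gives $x^*\ne0$ with $x^*\le x^*(f)$ on $V$, hence on $\overline V\supseteq O$; this is impossible, since $O$ contains a ball around $f$. So $f\in V$.
\end{proof}

\section{A Cantor set of mutually wild tuples}\label{sec:cantor}

Lemma~\ref{lem:wild} is one-sided: a new tuple is wild over tuples chosen earlier. In the model the roles of two nodes $c$ and $c'$ are symmetric, since a splitting at $c$ must be invisible from $c'$ and a splitting at $c'$ invisible from $c$. We also want to subdivide our set of tuples indefinitely, along the tree. Both needs are met by a Cantor set, that is, a homeomorphic copy of $\{0,1\}^{\mathbb N}$, in which every tuple is wild over all the others. It comes from Mycielski's theorem \cite[Theorem 19.1]{Kechris}: \emph{if $H$ is a nonempty perfect Polish space and $\mathcal R_n\subseteq H^{1+n}$ $(n\ge0)$ are comeager, there is a Cantor set in $H$ all of whose $(1+n)$-tuples of pairwise distinct points lie in $\mathcal R_n$, for all $n$.} Here perfect means without isolated points, and a set is comeager if it contains a countable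 intersection of dense open sets.

Since $X$ is separable, $\mathbb B$ with the product of the $w^*$-topologies is compact and metrizable. To make wildness a countable list of open conditions, fix a countable dense $\mathbb Q$-linear subspace $X_0$ of $X$ and put $G_0=G\cap X_0$; thus $0\in G_0$.

\begin{proposition}\label{prop:cantor}
There is a Cantor set $\Pi\subseteq\mathbb B$ such that \eqref{eq:wild} holds whenever $y\in\Pi$, $T\subseteq\Pi\setminus\{y\}$ is finite, $f\in G_0$ and $\delta>0$.
\end{proposition}

\begin{proof}
For $n\ge0$ let $\mathcal R_n$ be the set of $(y,t^1,\dots,t^n)\in\mathbb B^{1+n}$ such that \eqref{eq:wild} holds with $T=\{t^1,\dots,t^n\}$ for all $f\in G_0$ and all rational $\delta>0$; it then holds for all $\delta>0$. For fixed $f$ and $\delta$ the condition is open: a representation $f=\sum_i\lambda_ig_i$ with $g_i\in G$ witnesses it exactly when $|y(g_i)|>\varepsilon$ and $|t^l(g_i-f)|<\delta$ for all $i,l$, and these are finitely many strict inequalities between $w^*$-continuous functions. So $\mathcal R_n$ is a $G_\delta$ set.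

Using Lemma~\ref{lem:wild}, choose by transfinite recursion tuples $y_\xi\in\mathbb B$ $(\xi<\omega_1)$ such that $y_\xi$ is wild over the countable set of all coordinates of all $y_\zeta$, $\zeta<\xi$. No tuple $y$ is wild over a set containing its own coordinates, since for $f=0$, $\delta=\varepsilon$ and $T=\{y_1,\dots,y_m\}$ the set in \eqref{eq:wild} is empty. So the $y_\xi$ are pairwise distinct and $\Xi=\{y_\xi:\xi<\omega_1\}$ is uncountable. Let $\Xi'$ be the set of those points of $\Xi$ all of whose neighborhoods contain uncountably many points of $\Xi$. The set $\Xi\setminus\Xi'$ is covered by the members of a countable base of $\mathbb B$ that meet $\Xi$ in a countable set, so it is countable. Let $H=\overline{\Xi'}$. An open subset of $\mathbb B$ that meets $H$ contains a point of $\Xi'$, hence uncountably many points of $\Xi$, hence uncountably many points of $\Xi'$. Thus $H$ is nonempty, compact and perfect.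

The $G_\delta$ set $\mathcal R_n\cap H^{1+n}$ is dense in $H^{1+n}$. Indeed, given nonempty relatively open sets $V_0,\dots,V_n\subseteq H$, pick $y_{\xi_i}\in V_i\cap\Xi'$ for $i\ge1$ and then, $V_0\cap\Xi'$ being uncountable, $y_{\xi_0}\in V_0\cap\Xi'$ with $\xi_0>\xi_i$ for all $i\ge1$. Then $(y_{\xi_0},\dots,y_{\xi_n})\in\mathcal R_n$. Mycielski's theorem gives $\Pi$.
\end{proof}

From now on tuples are taken from $\Pi$, and ``open'' for a subset of $\Pi$ means relatively open. We use that $\Pi$ is compact, metrizable and without isolated points.

\section{Extractable weight and the choice of a type}\label{sec:weight}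

The inequality $|y(g)|>\varepsilon$ can hold in $2m$ ways. Let $\Theta=\{1,\dots,m\}\times\{1,-1\}$ be the set of \emph{types}, and for $\tau=(j,\theta)\in\Theta$ put $y_\tau=\theta y_j$; then $|y(g)|>\varepsilon$ means $y_\tau(g)>\varepsilon$ for some $\tau$. Condition (C2) asks for one functional per branch that is large on all the sets $D_s$ along the branch, so all splittings must push the small piece in the same direction $\tau_0$. Mixing types is useless: points with $y_1>\varepsilon$ and points with $y_1<-\varepsilon$ can average to $0$. In \eqref{eq:wild} some type carries weight at least $\frac1{2m}$, but which one depends on $f$, $T$, $\delta$ and $y$. We therefore measure how much weight of each type can be taken out of a point.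

\begin{definition}
Let $\tau\in\Theta$, $f\in G_0$, $T\subseteq\Pi$ finite, $\delta>0$ and $y\in\Pi$. A number $\lambda\in(0,1)$ is \emph{$\tau$-admissible for $f$ at $(T,\delta,y)$} if
\[
f=\lambda q+(1-\lambda)q'\quad\text{for some } q\in G(f;T,\delta)\text{ with }y_\tau(q)>\varepsilon\text{ and some }q'\in G .
\]
The \emph{extractable weight} $w_\tau(f;T,\delta,y)$ is the supremum of $0$ and all such $\lambda$.
\end{definition}

\begin{lemma}\label{lem:weight}
\begin{enumerate}
\item[(W1)] If $\lambda$ is rational and $0<\lambda<w_\tau(f;T,\delta,y)$, then $\lambda$ is $\tau$-admissible for $f$ at $(T,\delta,y)$ with $q,q'\in G_0$.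
\item[(W2)] $w_\tau(f;T',\delta',y)\le w_\tau(f;T,\delta,y)$ if $T'\supseteq T$ and $\delta'\le\delta$.
\item[(W3)] If $f=\sum_i\lambda_if_i$ is a finite convex combination with $f,f_i\in G_0$ and $|f_i-f|_T<\delta/2$ for all $i$, then $\sum_i\lambda_i\,w_\tau(f_i;T,\delta/2,y)\le w_\tau(f;T,\delta,y)$.
\item[(W4)] Given $\tau,T,\delta$ and a nonempty open $V\subseteq\Pi$, there is $y_0\in V$ at which all the functions $y\mapsto w_\tau(g;T,\delta,y)$, $g\in G_0$, are continuous.
\end{enumerate}
\end{lemma}

\begin{proof}
(W1) Let $\lambda'>\lambda$ be admissible, $f=\lambda'q+(1-\lambda')q''$. Then $f=\lambda q+(1-\lambda)q'$ with $q'=\big((\lambda'-\lambda)q+(1-\lambda')q''\big)/(1-\lambda)\in G$. Replace $q$ by a nearby point $\tilde q\in X_0$ and $q'$ by $(f-\lambda\tilde q)/(1-\lambda)$, which is close to $q'$ and lies in $X_0$ because $\lambda$ is rational. All conditions on $q$ and $q'$ are norm-open, so they survive.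

(W2) holds because $G(f;T',\delta')\subseteq G(f;T,\delta)$.

(W3) For each $i$ let either $\alpha_i$ be admissible for $f_i$ at $(T,\delta/2,y)$, with $f_i=\alpha_iq_i+(1-\alpha_i)q_i'$, or $\alpha_i=0$ and $q_i'=f_i$. Put $\alpha=\sum_i\lambda_i\alpha_i<1$ and suppose $\alpha>0$. The $q_i$ lie in the convex set $G(f;T,\delta)\cap\{y_\tau>\varepsilon\}$, since $|q_i-f|_T\le|q_i-f_i|_T+|f_i-f|_T<\delta$. So does $q=\alpha^{-1}\sum_i\lambda_i\alpha_iq_i$. Moreover $f-\alpha q=\sum_i\lambda_i(1-\alpha_i)q_i'\in(1-\alpha)G$. Thus $\alpha$ is admissible for $f$ at $(T,\delta,y)$. Take the supremum over the $\alpha_i$.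

(W4) Let $\varphi(y)=w_\tau(g;T,\delta,y)$. A decomposition of $g$ that is admissible at $y$ is admissible at all $y'$ in the open set $\{y':y'_\tau(q)>\varepsilon\}$, so $\varphi$ is lower semicontinuous: the sets $\{\varphi\le\rho\}$ are closed. If $\varphi$ is discontinuous at $y$, then $\varphi(y)\le\rho<\limsup_{y'\to y}\varphi(y')$ for some rational $\rho$, so $y$ lies in the boundary of the closed set $\{\varphi\le\rho\}$, which is closed and nowhere dense. There are countably many pairs $(g,\rho)$, so by the Baire category theorem in $\Pi$ these boundaries do not cover $V$.
\end{proof}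

Property (W3) controls how an upper bound on $w_\tau$ passes from a point to its pieces: it gets divided by the weight of the piece. The next lemma repairs such losses. If we take out almost all the weight of a type, almost none is left.

\begin{lemma}\label{lem:clean}
Let $e=w_\sigma(f;T,\delta/2,y)\le\frac14$ and $\eta>0$. There are a rational $\lambda\in[0,e]$ and $q,q'\in G_0$ with $f=\lambda q+(1-\lambda)q'$, $|q-f|_T<\delta/2$ and $w_\sigma(q';T,\delta/6,y)<\eta$; if $\lambda=0$, then $q=q'=f$.
\end{lemma}

\begin{proof}
If $e=0$, take $\lambda=0$ and $q=q'=f$, and use (W2). If $e>0$, choose a rational $\lambda$ with $\max(0,e-\eta/2)<\lambda<e$, and $q,q'\in G_0$ by (W1); thus $y_\sigma(q)>\varepsilon$ and $|q-f|_T<\delta/2$. By \eqref{eq:lever}, $|q'-f|_T\le\frac13|q-f|_T<\delta/6$. Let $\mu$ be $\sigma$-admissible for $q'$ at $(T,\delta/6,y)$, say $q'=\mu u+(1-\mu)u'$. Then $|u-f|_T<\delta/6+\delta/6<\delta/2$ and $y_\sigma(u)>\varepsilon$. In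
\[
f=\lambda q+(1-\lambda)\mu\,u+(1-\lambda)(1-\mu)\,u'
\]
the weighted average of $q$ and $u$ lies in $G(f;T,\delta/2)\cap\{y_\sigma>\varepsilon\}$, so $\lambda+(1-\lambda)\mu$ is admissible for $f$ at $(T,\delta/2,y)$. Hence $(1-\lambda)\mu\le e-\lambda<\eta/2$ and $\mu<\frac43\cdot\frac\eta2$. This gives $w_\sigma(q';T,\delta/6,y)\le\frac23\eta$.
\end{proof}

We now choose the type. A \emph{position} is a quadruple $(f,V,T,\delta)$ with $f\in G_0$, $V\subseteq\Pi$ nonempty and open, $T\subseteq\Pi\setminus V$ finite, and $\delta>0$. In the construction $f$ is the point to be split, $V$ is the set of tuples still available for a node, and $T$ contains samples from the other nodes. A set $\mathcal Z\subseteq\Theta$ is \emph{suppressible} if for all $\kappa,b>0$ there is a position with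
\begin{equation}\label{eq:suppress}
|y(f)|<b\quad\text{and}\quad w_\sigma(f;T,\delta,y)\le\kappa\qquad\text{for all }y\in V,\ \sigma\in\mathcal Z .
\end{equation}
If a single type $\tau$ is not suppressible, then a fixed amount of type $\tau$ can be extracted at every position with $|y(f)|$ small, and $\tau$ can serve as $\tau_0$. If every single type is suppressible, we give up one type, move to positions where it is almost absent, and ask the same question about the remaining types there. This process stops before the types are exhausted; the following lemma is the only place where the wildness property of $\Pi$ in Proposition~\ref{prop:cantor} is used.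

\begin{lemma}\label{lem:types}
The empty set is suppressible, and $\Theta$ is not.
\end{lemma}

\begin{proof}
For $\mathcal Z=\emptyset$ take the position $(0,\Pi,\emptyset,1)$. Suppose that a position satisfies \eqref{eq:suppress} with $\mathcal Z=\Theta$, $b=\varepsilon$ and some $\kappa<\frac1{2m}$, and fix $y\in V$. Since $y\notin T$, Proposition~\ref{prop:cantor} gives a convex combination $f=\sum_i\lambda_ig_i$ with $g_i\in G(f;T,\delta)$ and $|y(g_i)|>\varepsilon$. Assign to each $i$ a type $\tau$ with $y_\tau(g_i)>\varepsilon$. Some type $\tau$ receives total weight $\lambda\ge\frac1{2m}$, and $\lambda<1$, for otherwise $y_\tau(f)>\varepsilon$, contradicting $|y(f)|<\varepsilon$. Averaging separately the $g_i$ of type $\tau$ and the remaining ones shows that $\lambda$ is $\tau$-admissible. So $w_\tau(f;T,\delta,y)>\kappa$, a contradiction.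
\end{proof}

Fix a maximal suppressible set $\mathcal Z$ and a type $\tau_0\in\Theta\setminus\mathcal Z$. For some $\kappa,b>0$ no position satisfies \eqref{eq:suppress} with $\mathcal Z\cup\{\tau_0\}$ in place of $\mathcal Z$, and this remains true when $\kappa$ and $b$ are decreased. We have proved:

\begin{proposition}\label{prop:extract}
There are $\kappa_*\in(0,\frac14]$ and $b_*\in(0,\frac\varepsilon8]$ such that, if a position $(f,V,T,\delta)$ satisfies $|y(f)|<b_*$ and $w_\sigma(f;T,\delta,y)\le\kappa_*$ for all $y\in V$ and $\sigma\in\mathcal Z$, then $w_{\tau_0}(f;T,\delta,y)>\kappa_*$ for some $y\in V$.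
\end{proposition}

\section{The martingale}\label{sec:construction}

We imitate Example~\ref{ex:model} on $\Omega=[0,1)$ with Lebesgue measure $\mathbf P$. Intervals play the role of the events $h$ and carry values $f_h\in G_0$; each node $c$ owns an open region $V_c\subseteq\Pi$ containing the tuples of all branches through $c$. Proposition~\ref{prop:extract} provides a splitting with (M1) as long as its two hypotheses hold. The bound on $|y(f)|$ survives because all changes are summable. The bound on $w_\sigma$, $\sigma\in\mathcal Z$, deteriorates under each splitting, so after each level of the tree we restore it with Lemma~\ref{lem:clean} and discard the extracted pieces. The accounting works because the mass discarded is at most the current small value of $w_\sigma$, while the new bound can be made as small as we please. When $\mathcal Z=\emptyset$ there is nothing to restore: part (III) below is empty, nothing is discarded and $L=\Omega$. The reader may wish to consider this case first.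

\subsection*{Parameters}
Let $C\ge1$ be a bound for the diameter of $G$, so that $|y(g-g')|\le C$ for $y\in\mathbb B$ and $g,g'\in G$, and let $\varrho=|\mathcal Z|$. Choose rationals $p_k\in(0,\kappa_*]$ $(k\ge0)$ with
\[
\sum_kp_k\le\frac18,\qquad C\sum_kp_k\le\frac{b_*}{16}.
\]
Put $N_k=\lceil1/p_k\rceil$, which defines the tree, and $n_k=|\Sigma_{k+1}|=N_0\cdots N_k$. The number $\Lambda_k=p_k^{-n_k}(\frac43)^{\varrho n_k}$ will bound the deterioration during level $k$. Choose $\eta_k>0$ with
\begin{equation}\label{eq:eta}
\Lambda_k\eta_k\le\kappa_*,\qquad \varrho\,n_k\Lambda_k\eta_k\le2^{-k-4}\min(1,b_*/C).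
\end{equation}

\subsection*{States}
The construction is a sequence of operations. At each moment between two operations we have:
\begin{itemize}
\item a partition of $\Omega$ into finitely many half-open intervals, the \emph{atoms}; each atom $h$ has a value $f_h\in G_0$ and is either \emph{live} or \emph{dead};
\item a length $j$, whose nodes $c\in\Sigma_j$ are the \emph{current nodes}, and pairwise disjoint nonempty open \emph{regions} $V_c\subseteq\Pi$, $c\in\Sigma_j$;
\item a finite set $T\subseteq\Pi$ disjoint from all regions, and $\delta>0$;
\item for every nonempty node $s$ a union of atoms $D_s$, initially empty.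
\end{itemize}
An atom $h$ is \emph{free at} a current node $c$ if it is live and disjoint from $D_s$ for every nonempty initial segment $s$ of $c$. Partitions will only be refined, the sets $D_s$ will only grow, dead atoms will never be changed, and regions will only shrink along the tree. Consequently:
\begin{enumerate}
\item[(H)] if $h$ is free at $c$, then at every earlier moment the atom containing $h$ was free at the then current initial segment $\tilde c$ of $c$, and the region of $\tilde c$ at that moment contains the present $V_c$.
\end{enumerate}
The operations are grouped into levels $k=0,1,2,\dots$. At the start of level $k$ the current nodes are those of $\Sigma_k$, and we will have the invariant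
\begin{enumerate}
\item[(I$_k$)] if $h$ is free at $s\in\Sigma_k$, then $w_\sigma(f_h;T,\delta,y)\le\eta_k$ for all $y\in V_s$ and $\sigma\in\mathcal Z$.
\end{enumerate}
To start, choose a position $(f,V_\emptyset,T,\delta_0)$ satisfying \eqref{eq:suppress} with $\kappa=\eta_0$ and $b=b_*/2$; by (W2) we may take $\delta_0\le b_*/16$. The only atom is $\Omega$, live, with value $f$. Then (I$_0$) holds.

\subsection*{Steps}
A \emph{step at $(h,c)$} is made only when $h$ is free at the current node $c$. First pick a sample $t_{c'}\in V_{c'}$ for every current node $c'\ne c$ and put $T^+=T\cup\{t_{c'}:c'\ne c\}$; then $T^+\cap V_c=\emptyset$. The step depends on further data, specified below in each case: a rational $\lambda\in[0,\frac14]$, points $q,q'\in G_0$ with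
\[
f_h=\lambda q+(1-\lambda)q',\qquad|q-f_h|_{T^+}<\delta/2,
\]
where $q=q'=f_h$ if $\lambda=0$, and a nonempty open set $V_c'\subseteq V_c$. By \eqref{eq:lever} also $|q'-f_h|_{T^+}<\delta/2$. The step does the following.
\begin{itemize}
\item If $\lambda>0$, split $h$ into two intervals of relative lengths $\lambda$ and $1-\lambda$, the \emph{$q$-piece} and the \emph{$q'$-piece}, with values $q$ and $q'$. If $\lambda=0$, keep $h$ and call it the $q'$-piece.
\item Replace $V_c$ by $V'_c$, and for $c'\ne c$ replace $V_{c'}$ by
\[
V'_{c'}=\{y\in V_{c'}:|y(q-f_h)|<\delta/2,\ |y(q'-f_h)|<\delta/2\}\setminus\{t_{c'}\}.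
\]
This set is open, and it is nonempty because the two inequalities hold at $t_{c'}\in T^+$ and $t_{c'}$ is not isolated.
\item Replace $T$ by $T^+$ and $\delta$ by $\delta/6$.
\end{itemize}
The new $T$ is disjoint from the new regions. The samples serve to obtain (M3) approximately, first at $t_{c'}$ and then, after shrinking, on a whole region. Old samples are kept in $T$ so that, by (W2), upper bounds on $w_\sigma$ are not lost. A step has the following effects.
\begin{enumerate}
\item[(S1)] For all $y\in\Pi$ and $\sigma\in\Theta$, writing $w=w_\sigma(f_h;T,\delta,y)$, we have $w_\sigma(q';T^+,\delta/6,y)\le(1-\lambda)^{-1}w$ and, if $\lambda>0$, $w_\sigma(q;T^+,\delta/6,y)\le\lambda^{-1}w$. For the values $g$ of the other atoms, $w_\sigma(g;T^+,\delta/6,y)\le w_\sigma(g;T,\delta,y)$.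
\item[(S2)] $|y(q-f_h)|<\delta/2$ and $|y(q'-f_h)|<\delta/2$ for $y\in V'_{c'}$, $c'\ne c$.
\item[(S3)] $|y(q'-f_h)|\le\frac43\lambda C$ for all $y\in\Pi$.
\end{enumerate}
Here (S2) is the definition of $V'_{c'}$, (S3) follows from \eqref{eq:lever}, and (S1) follows from (W2) and (W3):
\[
w\ge w_\sigma(f_h;T^+,\delta,y)\ge\lambda\,w_\sigma(q;T^+,\tfrac\delta2,y)+(1-\lambda)\,w_\sigma(q';T^+,\tfrac\delta2,y),
\]
and passing from $\delta/2$ to $\delta/6$ does not increase $w_\sigma$. After $n$ steps $\delta=6^{-n}\delta_0$, so the bounds $\delta/2$ in (S2), summed over all steps, give at most $\frac35\delta_0\le b_*/16$.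

\subsection*{Level $k$}
The level has three parts. Parts (II) and (III) use two estimates, (a) and (b) of Lemma~\ref{lem:control} below, which at each moment depend only on the operations made before that moment.

\medskip\noindent\emph{{\rm(I)} Subdivision.} For each $s\in\Sigma_k$ choose pairwise disjoint nonempty open sets $V_c$, one for each child $c$ of $s$, with $\overline{V_c}\subseteq V_s$; this is possible since $V_s$ is infinite and $\Pi$ is metrizable. The current nodes are now those of $\Sigma_{k+1}$. Since $D_c=\emptyset$, an atom is free at $c$ exactly when it was free at $s$.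

\medskip\noindent\emph{{\rm(II)} Marking.} Go through the nodes $c\in\Sigma_{k+1}$ in some order. On arriving at $c$, list the atoms that are free at $c$, and make one step at $(h,c)$ for each $h$ in the list; a step affects no other atom, so each listed atom is still free at $c$ when its turn comes. The data of the step are as follows. By Lemma~\ref{lem:control}, (W2) and \eqref{eq:eta}, the position $(f_h,V_c,T^+,\delta/2)$ satisfies the hypotheses of Proposition~\ref{prop:extract}. So $w_{\tau_0}(f_h;T^+,\delta/2,y_1)>\kappa_*\ge p_k$ for some $y_1\in V_c$. Take $\lambda=p_k$ and, by (W1), $q,q'\in G_0$ with $f_h=p_kq+(1-p_k)q'$, $(y_1)_{\tau_0}(q)>\varepsilon$ and $|q-f_h|_{T^+}<\delta/2$. Let $V'_c=\{y\in V_c:y_{\tau_0}(q)>\varepsilon\}$, an open set containing $y_1$. Both pieces are live, and the $q$-piece is added to $D_c$. This is the only operation that changes $D_c$.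

\medskip\noindent\emph{{\rm(III)} Cleaning.} Put $\eta'=(\frac34)^{\varrho n_k}\eta_{k+1}$. Go through the pairs $(c,\sigma)\in\Sigma_{k+1}\times\mathcal Z$ in some order. On arriving at $(c,\sigma)$, list the atoms that are free at $c$, and make one step at $(h,c)$ for each $h$ in the list, with the following data. Lemma~\ref{lem:clean} bounds $w_\sigma$ at a single tuple, and we need the bound on a region; lower semicontinuity points the wrong way, and the remainder $q'$ is known only after the tuple is chosen. This is why values are kept in the countable set $G_0$. By (W4) choose $y_0\in V_c$ at which all functions $\varphi_g=w_\sigma(g;T^+,\delta/6,\cdot\,)$, $g\in G_0$, are continuous. By Lemma~\ref{lem:control}(a) and (W2),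
\[
e=w_\sigma(f_h;T^+,\delta/2,y_0)\le\Lambda_k\eta_k\le\tfrac14 .
\]
Lemma~\ref{lem:clean} gives $\lambda\le\Lambda_k\eta_k$ and $q,q'$ with $\varphi_{q'}(y_0)<\eta'$. Let $V_c'\subseteq V_c$ be an open neighborhood of $y_0$ on which $\varphi_{q'}\le\eta'$. The $q'$-piece is live; the $q$-piece, if there is one, is declared dead.

\medskip
Each level consists of finitely many operations. Say that a step is \emph{on the line of} an atom $h$ if it is made at an atom containing $h$. In level $k$ the line of an atom contains at most one marking step for each node of $\Sigma_{k+1}$ and at most one cleaning step for each pair $(c,\sigma)$.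

\begin{lemma}\label{lem:control}
At every moment of level $k$, if $h$ is free at the current node $c$, then for all $y\in V_c$
\begin{enumerate}
\item[(a)] $w_\sigma(f_h;T,\delta,y)\le\Lambda_k\eta_k$ for all $\sigma\in\mathcal Z$;
\item[(b)] $|y(f_h)|<b_*$.
\end{enumerate}
At the end of level $k$ the invariant {\rm(I$_{k+1}$)} holds. In particular the construction never stops.
\end{lemma}

\begin{proof}
We argue by induction along the moments. Assume that the statements hold at all earlier moments. Then all earlier operations were carried out as described and (I$_k$) held at the start of level $k$. Fix $y\in V_c$.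

(a) By (H) and (I$_k$), the atom containing $h$ at the start of level $k$ satisfied the bound $\eta_k$ at $y$. By (S1) the bound changes only in steps on the line of $h$. There are at most $n_k$ marking steps, each of which multiplies it by at most $\max(p_k^{-1},(1-p_k)^{-1})=p_k^{-1}$. There are at most $\varrho n_k$ cleaning steps; since $h$ is live, it lies in the $q'$-piece, and the factor is at most $\frac43$.

(b) Initially $|y(f)|<b_*/2$. The number $y(f_h)$ is obtained from $y(f)$ through the steps on the line of $h$. Consider such a step, made at a node $c''$, and let $\tilde c$ be the initial segment of $c$ that was current then; by (H), $y$ lies in the region of $\tilde c$ after the step. If $c''\ne\tilde c$, then (S2) applies, and these changes total at most $b_*/16$. If $c''=\tilde c$ and the step is a marking step of level $j$, then $h$ lies in the $q'$-piece, because $h$ is disjoint from $D_{\tilde c}$; there is at most one such step per level, and (S3) bounds the total by $\frac43C\sum_jp_j\le b_*/12$. If $c''=\tilde c$ and the step is a cleaning step of level $j$, then $h$ lies in the $q'$-piece and $\lambda\le\Lambda_j\eta_j$; there are at most $\varrho$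 such steps per level, and (S3) and \eqref{eq:eta} bound the total by $\frac43\sum_j\varrho\Lambda_j\eta_jC\le\frac43\sum_j2^{-j-4}b_*=b_*/6$. Altogether $|y(f_h)|<(\frac12+\frac1{16}+\frac1{12}+\frac16)b_*=\frac{39}{48}b_*$.

Finally let $h$ be free at $c\in\Sigma_{k+1}$ at the end of level $k$, and let $\sigma\in\mathcal Z$. By (H), the atom containing $h$ on arrival at $(c,\sigma)$ was free at $c$, so it was cleaned. Right after that step its $q'$-piece, which contains $h$, satisfied $w_\sigma\le\eta'$ on the new region of $c$, with the new $T$ and $\delta$. At most $\varrho n_k$ later cleaning steps multiply this bound by at most $\frac43$ each, which gives $\eta_{k+1}$.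
\end{proof}

Once a piece has been put into $D_s$, no step at a node extending $s$ touches it again, so it stays high.

\begin{lemma}\label{lem:persist}
If at some moment an atom $h$ is contained in $D_s$ and the current node $c$ extends $s$, then $y_{\tau_0}(f_h)>\varepsilon/2$ for all $y\in V_c$.
\end{lemma}

\begin{proof}
The atom $h$ lies in the $q$-piece of a marking step at $s$, and $y_{\tau_0}(q)>\varepsilon$ on the region $V_s'\supseteq V_c$ chosen in that step. A later step on the line of $h$ is made at an atom contained in $D_s$ and at a node $c''$ where this atom is free, so $c''$ does not extend $s$. The initial segment $\tilde c$ of $c$ current at that time does extend $s$. Hence $c''\ne\tilde c$ and (S2) applies at $y\in V_c$. The changes total at most $b_*/16\le\varepsilon/128$.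
\end{proof}

\section{Verification of the criterion}\label{sec:end}

Let $\mathcal F_k$ be the finite algebra generated by the atoms at the start of level $k$, let $\mathcal F$ be the $\sigma$-algebra generated by $\bigcup_k\mathcal F_k$, and let $f_k:\Omega\to G_0$ be the function equal to $f_h$ on each of these atoms $h$. The set $D_s$ is built in level $|s|-1$, so in its final form it belongs to $\mathcal F_{|s|}$.

\subsection*{The operator}
Each splitting replaces the value $f_h$ on $h$ by values whose average over $h$ is $\lambda q+(1-\lambda)q'=f_h$. So $(f_k)$ is a martingale: $\int_hf_{k'}\,d\mathbf P=\int_hf_k\,d\mathbf P$ for $h\in\mathcal F_k$ and $k'\ge k$. The operators $\Phi_kg=\int gf_k\,d\mathbf P$ on $L_1=L_1(\Omega,\mathcal F,\mathbf P)$ satisfy $\|\Phi_kg\|\le\sup_{x\in G}\|x\|\cdot\|g\|_1$. If $g$ is $\mathcal F_j$-measurable, $\Phi_kg$ is constant for $k\ge j$, and such $g$, over all $j$, are dense in $L_1$. Hence $\Phi g=\lim_k\Phi_kg$ exists for all $g$ and defines a bounded operator $\Phi:L_1\to X$. For a density $g$, $\Phi_kg=\sum_h(\int_hg\,d\mathbf P)f_h$ is a convex combination of points of $G$, so $\Phi g\in\overline G$. Since every point of $\overline G$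 is within distance less than $r_0-r$ of $A+rU$, we get $\Phi g\in A+r_0U$.

\subsection*{The set $L$}
Let $L_k\in\mathcal F_k$ be the union of the live atoms at the start of level $k$ and $L=\bigcap_kL_k$. For each pair $(c,\sigma)$ of level $k$ the cleaned atoms are disjoint and each loses a fraction at most $\Lambda_k\eta_k$ of its mass. By \eqref{eq:eta} the mass that dies in level $k$ is at most $\varrho n_k\Lambda_k\eta_k\le2^{-k-4}$, so $\mathbf P(L)\ge1-\frac18=\frac78$. The set $B=\Phi(\mathcal D(L))$ is the set in Theorem~\ref{thm:local}(b), and $B\subseteq A+r_0U$.

\subsection*{The functionals}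
For a branch $x$ let $V^k_x$ be the region of $x|k$ at the start of level $k$. By part (I) and the shrinking of regions, $\overline{V_x^{k+1}}\subseteq V_x^k$. By compactness there is $y^x\in\bigcap_k\overline{V^{k+1}_x}\subseteq\bigcap_kV_x^k$. Put $\psi_x=(y^x)_{\tau_0}\in X^*$. Then $\psi_x(\Phi g)=\lim_k\int g\,\psi_x(f_k)\,d\mathbf P$. We verify the conditions of Lemma~\ref{lem:criterion} with $\gamma=\varepsilon/2$.

\medskip\noindent\emph{Condition {\rm(C2)}.} Let $x$ pass through $s\ne\emptyset$ and $k\ge|s|$. At the start of level $k$ the set $D_s$ is a union of atoms, the current node $x|k$ extends $s$, and $y^x\in V_x^k$. By Lemma~\ref{lem:persist}, $\psi_x(f_k)>\varepsilon/2$ on $D_s$. So $\psi_x(\Phi g)\ge\varepsilon/2$ for $g\in\mathcal D(L\cap D_s)$.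

\medskip\noindent\emph{Condition {\rm(C3)}.} For $c\in\Sigma_{k+1}$ the set $D_c$ consists of the fraction $p_k$ of each of finitely many disjoint atoms, so $\mathbf P(D_c)\le p_k$. Hence $L_x=L\setminus\bigcup_{k\ge1}D_{x|k}$ has measure at least $\frac78-\frac18>0$. For $\omega\in L_x$ the atom containing $\omega$ at the start of level $k$ is live and is not contained in any $D_{x|j}$, $1\le j\le k$; these sets are unions of atoms, so the atom is free at $x|k$. By Lemma~\ref{lem:control}(b), $|\psi_x(f_k)|<b_*$ on $L_x$ for all $k$. For $g=1_{L_x}/\mathbf P(L_x)$ this gives $\psi_x(\Phi g)\le b_*\le\varepsilon/8<\gamma$.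

\medskip\noindent\emph{Condition {\rm(C1)}.} The events $D_c$ are not independent as in the model, but the computation of Figure~\ref{fig:split} survives conditionally. Let $s$ be a node, let $E\subseteq L$ be in $\mathcal F$, and suppose that $\mathbf P(E\cap D_{s'})=0$ for every nonempty $s'$ comparable with $s$. We show that $\mathbf P(E)=0$. For $k\ge|s|$ let
\[
Q_k=L_k\setminus\bigcup\{D_{s'}:\ s'\ne\emptyset\text{ comparable with }s,\ |s'|\le k\}\in\mathcal F_k .
\]
Then $E\subseteq Q_k$ up to a null set, and it suffices to prove $\mathbf P(Q_{k+1})\le e^{-1}\mathbf P(Q_k)$.

Fix $v\in\Sigma_k$ extending $s$, and let $c_1,\dots,c_{N_k}$ be its children in the order in which they are treated in part (II) of level $k$. They are comparable with $s$, so $Q_{k+1}\subseteq Q^{N_k}$, where $Q^i=Q_k\setminus(D_{c_1}\cup\dots\cup D_{c_i})$ and $Q^0=Q_k$. Consider the moment of arrival at $c_i$. The set $Q^{i-1}$ is then a union of atoms. These atoms are live, since nothing dies in parts (I) and (II). They are disjoint from $D_{s'}$ for every nonempty initial segment $s'$ of $v$, since such $s'$ is comparable with $s$, and $D_{c_i}$ is still empty. So all of them are free at $c_i$,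 and exactly the fraction $p_k$ of each goes into $D_{c_i}$. Thus $\mathbf P(Q^i)=(1-p_k)\mathbf P(Q^{i-1})$, and
\[
\mathbf P(Q_{k+1})\le(1-p_k)^{N_k}\mathbf P(Q_k)\le e^{-p_kN_k}\mathbf P(Q_k)\le e^{-1}\mathbf P(Q_k).
\]

\medskip
By Lemma~\ref{lem:criterion}, $B$ is not SCD. Thus (b) holds whenever (a) fails for the number $r$ fixed in Section~\ref{sec:wild}. This proves Theorem~\ref{thm:local}, and with it Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{AKMMS}
Antonio Aviles, Vladimir Kadets, Miguel Martin, Javier Meri, and Varvara Shepelska,
\emph{Slicely Countably Determined Banach spaces},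
arXiv:0809.2723 (2008).

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
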